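\title{Every TN-completable pattern is TP-completable}

\begin{abstract}
A pattern of specified and unspecified matrix positions is TP-completable (TN-completable) if every partial matrix with that pattern whose fully specified minors are positive (nonnegative) can be completed to a totally positive (totally nonnegative) matrix. We prove that every TN-completable pattern is TP-completable, and hence that every TP obstruction contains a TN obstruction; this is a conjecture from work of Carter and Johnson. The proof exhibits six small patterns that are not TN-completable, constructs for every pattern avoiding them a totally nonnegative completion that depends continuously on the data, and turns it into a totally positive completion by a fixed point argument. We also show that none of the six patterns can be dropped, and we determine which staircase patterns are completable and which connected patterns are TN-completable.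
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two completion problems}

A real matrix is \emph{totally positive} (TP) if all of its minors, that is, all determinants of square submatrices, are positive, and \emph{totally nonnegative} (TN) if all of its minors are nonnegative. In a \emph{partial matrix} some entries are specified real numbers and the others, written $?$, are unspecified; a \emph{completion} is a choice of real values for the unspecified entries. A partial matrix is \emph{partial TP} (\emph{partial TN}) if every fully specified minor is positive (nonnegative). A \emph{pattern} is an $m\times n$ array that records which positions are specified ($*$) and which are not ($?$). A pattern is \emph{TP-completable} if every partial TP matrix with that pattern has a TP completion, and \emph{TN-completable} if every partial TN matrix with that pattern has a TN completion. A fully specified minor is a minor of every completion, so being partial TP is necessary for having a TP completion; the TP-completable patterns are those for which this evident condition is also sufficient, and likewise for TN.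

Neither property formally implies the other: passing from TP to TN enlarges both the set of data that must be completed and the set of admissible completions. The smallest interesting case shows which effect is the stronger. Take the partial matrix $\left(\begin{smallmatrix}a&b\\ c&?\end{smallmatrix}\right)$, whose only fully specified minors are its entries. If $a,b,c>0$, every value $x>bc/a$ gives a TP completion. If zeros are allowed, the data $a=0$, $b=c=1$ give determinant $-1$ for every $x$. So this pattern is TP-completable but not TN-completable. The failure is a limit phenomenon: the positive data $a=\varepsilon$, $b=c=1$ can be completed, but only with $x>1/\varepsilon$. Zeros make the data rigid, and one is led to guess that TN-completability is the more demanding property.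

A \emph{submatrix} of a pattern is obtained by deleting some rows and some columns; it is \emph{contiguous} if the remaining rows are consecutive and the remaining columns are consecutive. TN-completability passes to all submatrices and TP-completability passes to contiguous ones (Lemma~\ref{lem:hered}), and the minimal non-completable patterns are defined accordingly. A \emph{TN obstruction} is a pattern that is not TN-completable but all of whose proper submatrices are TN-completable. A \emph{TP obstruction} is a pattern that is not TP-completable but all of whose proper \emph{contiguous} submatrices are TP-completable; it is allowed to contain a smaller pattern that is not TP-completable, provided that this submatrix is not contiguous. The problem that we solve is the following one from~\cite{CJ}.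

\begin{quote}
\textbf{Conjecture.} Every TP obstruction has a submatrix, not necessarily contiguous, that is a TN obstruction. Equivalently, every TN-completable pattern is TP-completable.
\end{quote}

\subsection{Results}

\begin{theorem}\label{thm:main}
Every TN-completable pattern is TP-completable. Every TP obstruction contains a TN obstruction.
\end{theorem}

The proof goes through six patterns:
\[
X_1=\begin{pmatrix}*&*\\ *&?\end{pmatrix},\qquad
X_2=\begin{pmatrix}?&*\\ *&*\end{pmatrix},\qquad
X_3=\begin{pmatrix}?&?&*\\ *&*&?\\ *&*&?\end{pmatrix},
\]
\[
X_4=\begin{pmatrix}*&*&*&?\\ *&*&*&*\\ *&*&*&*\\ *&*&*&*\end{pmatrix},\qquad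
X_5=\begin{pmatrix}*&*&*&*\\ *&*&*&*\\ *&*&*&*\\ ?&*&*&*\end{pmatrix},\qquad
X_6=\begin{pmatrix}*&*&*&?\\ *&*&*&*\\ *&*&*&*\\ ?&*&*&*\end{pmatrix}.
\]
A pattern $P$ \emph{contains} $X$ if some submatrix of $P$ equals $X$, and \emph{avoids} $X$ otherwise.

\begin{theorem}\label{thm:six}
None of $X_1,\dots,X_6$ is TN-completable, and every pattern that avoids all six is TP-completable.
\end{theorem}

Theorem~\ref{thm:main} follows from Theorem~\ref{thm:six} in a few lines (Section~\ref{sec:prelim}). The next two results are not needed for the conjecture. The first says that Theorems~\ref{thm:main} and~\ref{thm:six} are sharp.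

\begin{theorem}\label{thm:sharp}
The patterns $X_1,\dots,X_6$ are TN obstructions, so every TP obstruction contains one of these six TN obstructions. None of the six can be dropped from the list in Theorem~\ref{thm:six}: for each $k$ there is a pattern that avoids the five patterns other than $X_k$ and is not TP-completable. The converse of the first sentence of Theorem~\ref{thm:main} is false.
\end{theorem}

An $m\times n$ pattern is a \emph{staircase} if the specified positions in row $i$ are the columns $f(i),f(i)+1,\dots,g(i)$, where $f(i)\le g(i)$, the functions $f$ and $g$ are nondecreasing, $f(1)=1$, $g(m)=n$, and $f(i+1)\le g(i)$ for $i<m$. Thus the unspecified positions fill a northeast and a southwest corner region, and consecutive rows overlap. The patterns $X_4,X_5,X_6$ are staircases. The \emph{graph} of a pattern is the bipartite graph whose vertices are all the rows and all the columns and whose edges are the specified positions.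

\begin{theorem}\label{thm:stair}
For a staircase $P$ the following are equivalent: \textup{(i)} $P$ is TP-completable; \textup{(ii)} $P$ is TN-completable; \textup{(iii)} $P$ avoids $X_4,X_5,X_6$; \textup{(iv)} no contiguous submatrix of $P$ equals $X_4$, $X_5$ or $X_6$. A pattern whose graph is connected is TN-completable if and only if it avoids $X_1,X_2,X_4,X_5,X_6$.
\end{theorem}

\subsection{The method}

Fix a pattern $P$, let $\pi$ be the map that restricts an $m\times n$ matrix to the specified positions, and let $U$ be the open set of partial TP matrices with pattern $P$. We want $\pi(\mathrm{TP})=U$. If $P$ is TN-completable, then $\pi(\mathrm{TN})\supseteq U$; since TP is dense in TN, the set $\pi(\mathrm{TP})$ is dense in $U$. But a dense subset, even an open one, can miss points: perturbing a TN completion into a TP matrix moves the specified entries. The gap closes if the TN completion can be chosen to depend \emph{continuously} on the data, for then Brouwer's fixed point theorem corrects the perturbation (Section~\ref{sec:fixed}). TN-completability gives completions but no continuous choice of them. We therefore use it only to exclude $X_1,\dots,X_6$ (Section~\ref{sec:six}) and build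 the continuous completion by hand, each excluded pattern serving one purpose.
\begin{itemize}
\item Avoiding $X_1$ and $X_2$ makes every connected component of the pattern a staircase (Lemma~\ref{lem:components}).
\item Avoiding $X_4,X_5,X_6$ lets us cut a staircase into two smaller ones that overlap in at most two entries of one line (Lemma~\ref{lem:split}); TN matrices that overlap in this way can be glued by an explicit formula (Section~\ref{sec:glue}).
\item Avoiding $X_3$ orders the pieces of different components from northwest to southeast, so that their completions can be multiplied together entrywise (Section~\ref{sec:interleave}).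
\end{itemize}
Section~\ref{sec:example} shows the last step, which is the least transparent one, on two $4\times4$ patterns. Theorems~\ref{thm:stair} and~\ref{thm:sharp} are proved in Sections~\ref{sec:TNstair} and~\ref{sec:sharp}.

\section{Two patterns of size four}\label{sec:example}

For an entrywise positive matrix $M=(m_{ij})$, rows $i<k$ and columns $j<l$, the \emph{cross-ratio}
\[
\chi_M(i,k;j,l)=\frac{m_{ij}\,m_{kl}}{m_{il}\,m_{kj}}
\]
exceeds $1$ exactly when the corresponding $2\times2$ minor is positive, and it does not change when rows or columns are multiplied by positive numbers. Cancellation gives $\chi_M(i,k;j,l)=\chi_M(i,a;j,l)\,\chi_M(a,k;j,l)$ for $i<a<k$, and the same holds for columns, so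
\begin{equation}\label{eq:mult}
\chi_M(i,k;j,l)=\prod_{a=i}^{k-1}\ \prod_{b=j}^{l-1}\gamma_{ab},\qquad \gamma_{ab}=\chi_M(a,a+1;b,b+1).
\end{equation}
Think of $\log\gamma_{ab}$ as a mass on the unit square $(a,b)$ between rows $a,a+1$ and columns $b,b+1$. In a TP matrix all masses are positive, and a fully specified $2\times2$ submatrix prescribes the total mass of a rectangle of squares. Consider two ways of placing two full $2\times2$ blocks on disjoint rows and columns:
\[
P_{\mathrm{nest}}=\begin{pmatrix}*&?&?&*\\ ?&*&*&?\\ ?&*&*&?\\ *&?&?&*\end{pmatrix},\qquad
P_{\mathrm{alt}}=\begin{pmatrix}*&?&*&?\\ ?&*&?&*\\ *&?&*&?\\ ?&*&?&*\end{pmatrix}.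
\]
In both, a fully specified square submatrix lies inside one block, so the data are partial TP exactly when both blocks are TP.

\begin{example}\label{ex:nested}
The pattern $P_{\mathrm{nest}}$ is not TP-completable. Take the outer block $\left(\begin{smallmatrix}1&1\\1&2\end{smallmatrix}\right)$ and the inner block $\left(\begin{smallmatrix}2&1\\1&2\end{smallmatrix}\right)$. In a TP completion, $\chi(1,4;1,4)=2$ is by~\eqref{eq:mult} the product of nine factors $\gamma_{ab}>1$, one of which is $\gamma_{22}=4$. The inner rectangle lies inside the outer one and was given more mass. Rows $1,2,3$ and columns $2,3,4$ of $P_{\mathrm{nest}}$ form $X_3$.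
\end{example}

\begin{example}\label{ex:alt}
Let $d$ be partial TP data on $P_{\mathrm{alt}}$, and put
\[
\alpha=\frac{d_{11}d_{33}}{d_{13}d_{31}}>1,\qquad \beta=\frac{d_{22}d_{44}}{d_{24}d_{42}}>1 .
\]
The first block prescribes the mass $\log\alpha$ on the squares $\{1,2\}\times\{1,2\}$, the second the mass $\log\beta$ on $\{2,3\}\times\{2,3\}$. The rectangles overlap, but the northeast square $(1,2)$ of the first is not in the second, and the northeast square $(2,3)$ of the second is not in the first. So we put all the mass of each rectangle on its northeast square and none elsewhere. The matrix with $\gamma_{12}=\alpha$, $\gamma_{23}=\beta$ and all other $\gamma_{ab}=1$ is an entrywise product with one factor for each block: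
\[
F=\begin{pmatrix}1&1&1&1\\1&1&\alpha&\alpha\\1&1&\alpha&\alpha\\1&1&\alpha&\alpha\end{pmatrix}\circ
\begin{pmatrix}1&1&1&1\\1&1&1&1\\1&1&1&\beta\\1&1&1&\beta\end{pmatrix}=
\begin{pmatrix}1&1&1&1\\1&1&\alpha&\alpha\\1&1&\alpha&\alpha\beta\\1&1&\alpha&\alpha\beta\end{pmatrix}.
\]
It is TN. Indeed, columns $1,2$ are equal and rows $3,4$ are equal, so every nonzero minor is a minor of the $3\times3$ matrix with rows $(1,1,1)$, $(1,\alpha,\alpha)$, $(1,\alpha,\alpha\beta)$. Its $2\times 2$ minors are $\alpha-1$, $\alpha-1$, $0$ (rows $1,2$), $\alpha-1$, $\alpha\beta-1$, $\alpha(\beta-1)$ (rows $1,3$), $0$, $\alpha(\beta-1)$, $\alpha^2(\beta-1)$ (rows $2,3$), and its determinant is $(\alpha-1)\alpha(\beta-1)$. Since $F$ has the same cross-ratio as $d$ on each block, scaling lines turns $F$ into a completion of $d$: with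
\[
x=\Bigl(1,\,1,\,\frac{d_{31}}{d_{11}},\,\frac{d_{42}}{d_{22}}\Bigr),\qquad y=\Bigl(d_{11},\,d_{22},\,d_{13},\,\frac{d_{24}}{\alpha}\Bigr)
\]
the matrix $\sigma(d)=(x_iy_jF_{ij})$ agrees with $d$ at the eight specified positions; for instance $x_4y_4F_{44}=d_{42}d_{24}\beta/d_{22}=d_{44}$. The completion $\sigma(d)$ is TN and continuous in $d$. It is not TP, since its first two columns are proportional, but Lemma~\ref{lem:fixed} will deduce from its existence that $P_{\mathrm{alt}}$ is TP-completable.
\end{example}

In general the $2\times2$ blocks are replaced by staircases, which must first be completed themselves, and the direct check of the minors of $F$ is replaced by the gluing lemma of Section~\ref{sec:glue}.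

\section{Conventions, standard facts and heredity}\label{sec:prelim}

We write $[m]=\{1,\dots,m\}$ and identify an $m\times n$ pattern with its set $P\subseteq[m]\times[n]$ of specified positions; a partial matrix with pattern $P$, or \emph{data on $P$}, is a point of $\mathbb{R}^P$. The \emph{support} of row $i$ is $S_i=\{j:(i,j)\in P\}$. A \emph{line} is a row or a column. A pattern is \emph{full} if all positions are specified. A pattern with no rows or no columns is completable in both senses. The minor of $N$ on rows $I$ and columns $J$, both taken in increasing order, is $N[I;J]$, and the empty minor is $1$. We also write $\mathrm{TN}$ and $\mathrm{TP}$ for the sets of $m\times n$ matrices with these properties; $\mathrm{TN}$ is closed. We use the following standard facts.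
\begin{itemize}
\item \emph{Cauchy--Binet formula.} $(AB)[I;J]=\sum_{|K|=|I|}A[I;K]\,B[K;J]$. In particular a product of TN matrices is TN.
\item \emph{Laplace expansion along row blocks.} If the rows of a square matrix $N$ are divided into consecutive blocks $I_1<\dots<I_r$, then $\det N=\sum\pm N[I_1;J_1]\cdots N[I_r;J_r]$, summed over all partitions of the columns into sets $J_1,\dots,J_r$ with $|J_s|=|I_s|$; the sign is that of the permutation listing $J_1$ increasingly, then $J_2$ increasingly, and so on.
\item \emph{Generalized Vandermonde determinants.} $\det(x_a^{e_b})>0$ for $0<x_1<x_2<\cdots$ and real $e_1<e_2<\cdots$.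
\item \emph{Fekete's criterion.} If all minors on consecutive rows and consecutive columns are positive, the matrix is TP.
\item \emph{Brouwer's fixed point theorem.} A continuous map of a closed ball of $\mathbb{R}^N$ into itself has a fixed point.
\end{itemize}

\begin{lemma}\label{lem:ops}
\textup{(a)} Transposition, reversal (reversing the order of the rows and of the columns simultaneously) and multiplication of lines by positive numbers preserve TN and TP.
\textup{(b)} If $A$ is TN and $\varphi,\psi$ are nondecreasing maps into its row and column indices, then the matrix $\bigl(A(\varphi(i),\psi(j))\bigr)$ is TN.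
\textup{(c)} Inserting a zero line preserves TN, and a block diagonal matrix with TN blocks, not necessarily square, is TN.
\textup{(d)} Adding a nonnegative multiple of a column to an adjacent column preserves TN.
\end{lemma}

\begin{proof}
(a) Reversal permutes the rows and the columns of a square submatrix by the same permutation, so minors are unchanged; scaling multiplies minors by positive numbers. (b) A minor has a repeated line or is a minor of $A$. (c) A minor through a zero line vanishes. A minor of $\left(\begin{smallmatrix}A&0\\0&D\end{smallmatrix}\right)$ that meets $A$ in rows $I_1$ and columns $J_1$ and $D$ in rows $I_2$ and columns $J_2$ is $A[I_1;J_1]D[I_2;J_2]$ if $|I_1|=|J_1|$; otherwise the rows $I_1$ or the columns $J_1$ are linearly dependent and the minor is $0$. (d) This is right multiplication by a block diagonal matrix whose blocks are $(1)$ and one block $\left(\begin{smallmatrix}1&0\\ \mu&1\end{smallmatrix}\right)$ or $\left(\begin{smallmatrix}1&\mu\\0&1\end{smallmatrix}\right)$ with $\mu\ge0$, which is TN by (c).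
\end{proof}

Transposition and reversal act on patterns and preserve both kinds of completability. Transposition fixes $X_1,X_2,X_6$ and exchanges $X_4$ and $X_5$; reversal exchanges $X_1$ and $X_2$.

\begin{lemma}\label{lem:hered}
\textup{(a)} Every submatrix of a TN-completable pattern is TN-completable.
\textup{(b)} Every contiguous submatrix of a TP-completable pattern is TP-completable.
\end{lemma}

\begin{proof}
In both cases we extend data on the submatrix $Q$ to admissible data on the whole pattern $P$, complete, and restrict the completion to the lines of $Q$.

(a) Put $0$ in all specified positions of $P$ outside $Q$. A fully specified minor that uses a line not belonging to $Q$ has a zero line and vanishes, so the extended data are partial TN.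

(b) Zeros are no longer allowed. The pattern $P$ is reached from $Q$ through a chain of contiguous submatrices, each having one more outer line than the previous one, so it suffices to extend partial TP data to one new outer line, and by transposition and reversal we may take it to be a new bottom row. Put $t^j$ in each specified column $j$ of the new row. Expanding along this row, a fully specified minor on columns $j_1<\dots<j_k$ is a polynomial in $t$ whose leading term is $t^{j_k}$ times a fully specified minor of the old data (the empty minor if $k=1$). There are finitely many such polynomials, and all are positive for large $t$.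
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:six}]
Let $P$ be TN-completable. By Lemma~\ref{lem:hered}(a) and the first half of Theorem~\ref{thm:six}, $P$ avoids $X_1,\dots,X_6$; by the second half it is TP-completable. Now let $P$ be a TP obstruction. It is not TP-completable, hence not TN-completable. Among the submatrices of $P$ that are not TN-completable, $P$ itself included, choose one with the fewest lines. All of its proper submatrices are TN-completable, so it is a TN obstruction.
\end{proof}

The two forms of the conjecture are indeed equivalent. We have just derived the statement on obstructions from the statement on completability. Conversely, a pattern that is not TP-completable has a smallest contiguous submatrix that is not TP-completable; this is a TP obstruction, and if it contains a TN obstruction then the pattern is not TN-completable by Lemma~\ref{lem:hered}(a).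

\section{The six patterns are not TN-completable}\label{sec:six}

For $X_1,X_2,X_3$ a single zero in the data does the work. For the $4\times4$ patterns zeros are not needed. The determinant is an affine function of the corner entry $x$ in position $(1,4)$ whose slope is minus a $3\times3$ minor, so $x=0$ is the best admissible choice; what we need is a matrix with negative determinant at $x=0$ whose minors away from the corner are positive.

\begin{lemma}\label{lem:six}
None of $X_1,\dots,X_6$ is TN-completable, and none of $X_4,X_5,X_6$ is TP-completable.
\end{lemma}

\begin{proof}
For $X_1$ and $X_2$, the matrices $\left(\begin{smallmatrix}0&1\\1&x\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}x&1\\1&0\end{smallmatrix}\right)$ have determinant $-1$ for every $x$.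

For $X_3$ take the data with rows $(?,?,1)$, $(1,0,?)$, $(1,1,?)$. The only fully specified $2\times2$ minor is $1$, so the data are partial TN. In a TN completion $(m_{ij})$, rows $1,2$ and columns $1,3$ give $m_{11}m_{23}-1\ge0$, so $m_{23}>0$, while rows $2,3$ and columns $2,3$ give $0\cdot m_{33}-m_{23}\ge0$.

For $X_4,X_5,X_6$ let
\[
D(x,y)=\begin{pmatrix}5&5&2&x\\2&5&5&2\\1&4&5&5\\y&1&2&5\end{pmatrix}.
\]
We first list the minors of rows $2,3,4$ at $y=0$. The $2\times2$ minors are
\[
\begin{array}{c|cccccc}
\text{rows}\backslash\text{columns}&12&13&14&23&24&34\\ \hline
23&3&5&8&5&17&15\\
24&2&4&10&5&23&21\\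
34&1&2&5&3&15&15
\end{array}
\]
and the $3\times3$ minors on columns $123$, $124$, $134$, $234$ are $1,7,9,6$. A square submatrix that does not contain position $(1,4)$ misses row $1$ or misses column $4$. Reflection in the antidiagonal (transposition followed by reversal) preserves minors, fixes $D(x,y)$ and exchanges row $1$ with column $4$. Hence at $y=0$ all minors not containing position $(1,4)$ are positive, except the $1\times1$ minor $y$ itself.

Expansion along row $1$ gives $\det D(0,0)=5\cdot6-5\cdot9+2\cdot7=-1$. The coefficient of $x$ in $\det D(x,y)$ and the coefficient of $y$ in $\det D(0,y)$ are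
\[
-\det\begin{pmatrix}2&5&5\\1&4&5\\y&1&2\end{pmatrix}=-(1+5y),\qquad
-\det\begin{pmatrix}5&2&0\\5&5&2\\4&5&5\end{pmatrix}=-(75-34)=-41 .
\]
So $\det D(x,y)=-1-x-41y-5xy<0$ for all $x,y\ge0$.

With $y=\varepsilon>0$ small and $x$ unspecified we obtain partial TP data on $X_4$ that have no TN completion, and transposition gives such data on $X_5$. With $x$ and $y$ both unspecified we obtain such data on $X_6$. Partial TP data without a TN completion refute both kinds of completability.
\end{proof}

\section{From continuous TN completions to TP completions}\label{sec:fixed}

The fixed point argument needs more than the density of TP in TN: the approximation must be a continuous map. To construct it we encode all minors of $A$ as the maximal minors of one larger matrix, because maximal minors that are nonnegative and not all zero become positive after multiplication by a TP matrix.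

\begin{lemma}\label{lem:smooth}
For $0<t<1$ there is a continuous map $\Psi_t:\mathrm{TN}\to\mathrm{TP}$ on $m\times n$ matrices such that $\Psi_t(A)\to A$ as $t\to0$, uniformly for $A$ in compact sets. In particular $\mathrm{TP}$ is dense in $\mathrm{TN}$.
\end{lemma}

\begin{proof}
Let $W$ be the $m\times m$ matrix with $W_{i,m+1-i}=(-1)^{i-1}$ and zeros elsewhere. We claim that for every $m\times n$ matrix $A$ the maximal ($m\times m$) minors of $[W\,|\,A]$ are exactly the minors of $A$, including the empty minor $1=\det W$. A maximal minor uses the columns $m+1-i$ of $W$ for $i$ in a set $I^c=[m]\setminus I$, and a set $J$ of columns of $A$ with $|J|=|I|$. The chosen columns of $W$ are the vectors $(-1)^{i-1}e_i$, $i\in I^c$, in decreasing order of $i$, so the minor is $\operatorname{sgn}(\tau)\prod_{i\in I^c}(-1)^{i-1}\,A[I;J]$, where $\tau$ lists $I^c$ decreasingly and then $I$ increasingly. With $q=|I^c|$, there are $\binom q2$ inversions of $\tau$ inside $I^c$, none inside $I$, and $\sum_{i\in I^c}(i-1)-\binom q2$ pairs $i\in I^c$, $i'\in I$ with $i'<i$. The total is $\sum_{i\in I^c}(i-1)$, so the signs cancel and the minor is $A[I;J]$.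

Let $G_t=(t^{(a-b)^2})_{a,b\in[m+n]}$. Since $t^{(a-b)^2}=t^{a^2}t^{b^2}(t^{-2a})^b$ and $t^{-2a}$ increases with $a$, every minor of $G_t$ is a positive multiple of a generalized Vandermonde determinant. So $G_t$ is TP, and $G_t\to I$ as $t\to0$. For $A\in\mathrm{TN}$ write $[W\,|\,A]\,G_t=[Y\,|\,Q]$ with $Y$ of size $m\times m$. The maximal minors of $[W\,|\,A]$ are nonnegative and one of them is $1$, so by the Cauchy--Binet formula all maximal minors of $[Y\,|\,Q]$ are positive; in particular $\det Y>0$. Put $\Psi_t(A)=WY^{-1}Q$. Then $[W\,|\,\Psi_t(A)]=WY^{-1}[Y\,|\,Q]$ and $\det(WY^{-1})=1/\det Y>0$, so all maximal minors of $[W\,|\,\Psi_t(A)]$ are positive, and by the claim $\Psi_t(A)$ is TP. The matrices $Y$ and $Q$ depend continuously on $A$, and $Y\to W$, $Q\to A$ uniformly for $A$ in a compact set; hence $\Psi_t$ is continuous and $\Psi_t(A)\to A$ uniformly there.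
\end{proof}

\begin{lemma}\label{lem:fixed}
Let $P$ be a pattern, $\pi$ the restriction of matrices to $P$, and $U\subseteq\mathbb{R}^P$ the set of partial TP matrices. If there is a continuous map $\sigma:U\to\mathrm{TN}$ with $\pi\sigma(d)=d$ for all $d\in U$, then $P$ is TP-completable.
\end{lemma}

\begin{proof}
The set $U$ is open, being defined by finitely many strict polynomial inequalities. Let $d_0\in U$ and let $\mathcal{B}\subseteq U$ be a closed ball of radius $\varepsilon>0$ about $d_0$. Since $\sigma(\mathcal{B})$ is compact, Lemma~\ref{lem:smooth} gives a $t$ with $\|\pi\Psi_t\sigma(d)-d\|=\|\pi(\Psi_t\sigma(d)-\sigma(d))\|<\varepsilon$ for all $d\in\mathcal{B}$. Then $d\mapsto d_0+d-\pi\Psi_t\sigma(d)$ maps $\mathcal{B}$ continuously into itself. At a fixed point $d^*$ we have $\pi\Psi_t\sigma(d^*)=d_0$, so $\Psi_t\sigma(d^*)$ is a TP completion of $d_0$.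
\end{proof}

It remains to construct $\sigma$ for patterns that avoid the six. We have gained two freedoms: the completion may have vanishing minors, and the data have positive entries, by which we may divide.

\section{Gluing along a row}\label{sec:glue}

Consider the pattern with rows $(*\,*\,?)$, $(*\,*\,*)$, $(?\,*\,*)$. After scaling lines so that the middle row and the middle column consist of ones, partial TP data have $a>1$ in position $(1,1)$ and $b>1$ in position $(3,3)$. In the language of Section~\ref{sec:example}, put no mass on the squares $(1,2)$ and $(2,1)$, that is, fill both corners with $1$. The resulting matrix has rows $(a,1,1)$, $(1,1,1)$, $(1,1,b)$; its $2\times2$ minors are $0$, $a-1$, $b-1$ or $ab-1$, and its determinant is $(a-1)(b-1)$, so it is TN. Here two TN matrices that share one entry were glued. The following lemma does this in general and allows two shared entries.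

Fix a row $p$ and an interval $C$ of one or two columns, with $c_1=\min C$ and $c_2=\max C$. Let $T$ and $B$ be the sets of rows above and below $p$, and $L$ and $R$ the sets of columns to the left and to the right of $C$; any of these four sets may be empty. We write $T\cup p$ for $T\cup\{p\}$. The two given matrices and the two blocks to be filled are arranged as follows:
\[
\begin{array}{c|ccc}
&L&C&R\\ \hline
T&N_1&N_1&\text{new}\\
p&N_1&N_1=N_2&N_2\\
B&\text{new}&N_2&N_2
\end{array}
\]

\begin{lemma}[Gluing]\label{lem:glue}
Let $N_1$ on $(T\cup p)\times(L\cup C)$ and $N_2$ on $(p\cup B)\times(C\cup R)$ be TN matrices that agree on $\{p\}\times C$ and are positive there. Then the matrix $M$ that extends $N_1$ and $N_2$ by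
\begin{equation}\label{eq:glue}
M_{ij}=\frac{N_1(i,c_2)N_2(p,j)}{N_1(p,c_2)}\quad(i\in T,\ j\in R),\qquad
M_{ij}=\frac{N_2(i,c_1)N_1(p,j)}{N_1(p,c_1)}\quad(i\in B,\ j\in L)
\end{equation}
is TN. If $N_1$ and $N_2$ are entrywise positive, so is $M$.
\end{lemma}

Formula~\eqref{eq:glue} says that on the rows $p\cup B$ every column of $L$ is a multiple of column $c_1$, and on the rows $T\cup p$ every column of $R$ is a multiple of column $c_2$. So if we clear row $p$ outside $C$ by column operations, the columns of $L$ become supported on $T$ and those of $R$ on $B$, and the two halves interact only through $C$. We first show that clearing preserves total nonnegativity.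

\begin{lemma}\label{lem:clear}
Let $N$ be a TP matrix with last row $p$ and columns $N^1,\dots,N^{\ell+s}$, where $s\ge1$. Put $\mu_k=N(p,k)/N(p,k+1)>0$, and let $H$ have columns $H^k=N^k-\mu_kN^{k+1}$ for $k\le\ell$ and $H^k=N^k$ for $k>\ell$. Then $H(p,k)=0$ for $k\le\ell$, and $H$ is TN.
\end{lemma}

\begin{proof}
Write $[a,b]$ for the set of columns $a,a+1,\dots,b$. If $b>\ell$, then $H[I;[a,b]]=N[I;[a,b]]>0$ for every row set $I$, because subtracting $\mu_kN^{k+1}$ from column $k$, in the order $k=a,a+1,\dots,\ell$, is a sequence of column operations within $[a,b]$. If $b\le\ell$ and $p\notin I$, the same operations and expansion along the last row $(0,\dots,0,N(p,b+1))$ give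
\[
0<N[I\cup p;[a,b+1]]=N(p,b+1)\,H[I;[a,b]],
\]
so $H[I;[a,b]]>0$. The remaining minors on consecutive columns have $b\le\ell$ and contain the row $p$, so they vanish, and Fekete's criterion does not yet apply. Let $H_\delta$ be obtained from $H$ by replacing the zero $H(p,k)$ by $\delta^{\ell+1-k}$ for $k\le\ell$. For small $\delta>0$ the positive minors stay positive. For $b\le\ell$ and $p\notin I$, expansion along row $p$ shows that $H_\delta[I\cup p;[a,b]]$ is a polynomial in $\delta$ whose lowest term is $\delta^{\ell+1-b}H[I;[a,b-1]]$, and this coefficient is positive (it is $1$ if $a=b$). So for small $\delta>0$ all minors of $H_\delta$ on consecutive columns are positive, and $H_\delta$ is TP by Fekete's criterion. Letting $\delta\to0$ shows that $H$ is TN.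
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:glue}]
The last assertion is read off from~\eqref{eq:glue}.

\emph{Reduction to TP matrices.} By Lemma~\ref{lem:smooth}, approximate $N_1,N_2$ by TP matrices $N_1',N_2'$ and multiply each column $c\in C$ of $N_2'$ by $N_1'(p,c)/N_2'(p,c)$. These factors tend to $1$ because the common entries are positive, and afterwards the approximants agree on $\{p\}\times C$. The matrix $M$ depends continuously on $(N_1,N_2)$ and $\mathrm{TN}$ is closed. So we may assume that $N_1$ and $N_2$ are TP.

\emph{Clearing row $p$.} Let $L=\{l_1<\dots<l_\ell\}$, $l_{\ell+1}=c_1$, and $R=\{r_1<\dots<r_h\}$, $r_0=c_2$. Put $\mu_k=N_1(p,l_k)/N_1(p,l_{k+1})$ and $\nu_k=N_2(p,r_k)/N_2(p,r_{k-1})$. Let $H_1$ arise from $N_1$ by subtracting from each column $l_k$ the multiple $\mu_k$ of column $l_{k+1}$ of $N_1$, and let $H_2$ arise from $N_2$ by subtracting from each column $r_k$ the multiple $\nu_k$ of column $r_{k-1}$ of $N_2$. Lemma~\ref{lem:clear}, applied to $N_1$ and to the reversal of $N_2$, shows that $H_1$ and $H_2$ are TN. Let $H$ extend $H_1$ and $H_2$ by zeros on $T\times R$ and $B\times L$. The columns $L$ of $H$ vanish outside $T$, the columns $R$ vanish outside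 $B$, and $h_s=H(p,c_s)>0$.

\emph{The matrix $H$ is TN.} Consider the minor on rows $T'\cup P'\cup B'$ and columns $L'\cup C'\cup R'$, where $T'\subseteq T$, $P'\subseteq\{p\}$, and so on. In the Laplace expansion along the row blocks $T',P',B'$, a term vanishes unless all of $L'$ is assigned to $T'$ and all of $R'$ to $B'$. So the minor is $0$ unless $a=|T'|-|L'|\ge0$ and $b=|B'|-|R'|\ge0$; then $a+|P'|+b=|C'|\le2$, and the minor equals
\begin{equation}\label{eq:laplace}
\sum\pm\,H[T';L'\cup C_T]\;H[P';C_P]\;H[B';C_B\cup R'],
\end{equation}
summed over partitions $C'=C_T\sqcup C_P\sqcup C_B$ into sets of sizes $a,|P'|,b$, with the sign of the arrangement $(C_T,C_P,C_B)$ of $C'$. Each factor is a minor of $H_1$ or $H_2$, hence nonnegative. If $|C'|\le1$, or if one of $a,|P'|,b$ equals $2$, there is one term, with sign $+$. Otherwise $C'=\{c_1,c_2\}$ with $c_1\ne c_2$, and exactly two of $a,|P'|,b$ equal $1$. For $a=1$ put $D_s=H[T';L'\cup c_s]$, and for $b=1$ put $E_s=H[B';c_s\cup R']$. Expansion along row $p$ gives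
\begin{equation}\label{eq:brackets}
h_2D_1-h_1D_2=H_1[T'\cup p;L'\cup C]\ge0,\qquad h_1E_2-h_2E_1=H_2[p\cup B';C\cup R']\ge0,
\end{equation}
the first whenever $a=1$ and the second whenever $b=1$. If $a=|P'|=1$, then~\eqref{eq:laplace} is $(h_2D_1-h_1D_2)\,H[B';R']\ge0$. If $|P'|=b=1$, it is $H[T';L']\,(h_1E_2-h_2E_1)\ge0$. If $a=b=1$, it is $D_1E_2-D_2E_1$; the row $p$ does not occur in this minor, but it links the two halves, since~\eqref{eq:brackets} gives $D_1E_2\ge D_2\,(h_1/h_2)\,E_2\ge D_2E_1$.

\emph{Undoing the operations.} For $k=\ell,\ell-1,\dots,1$ add $\mu_k$ times the current column $l_{k+1}$ to column $l_k$, and for $k=1,\dots,h$ add $\nu_k$ times the current column $r_{k-1}$ to column $r_k$. By Lemma~\ref{lem:ops}(d) the result is TN. On $T\cup p$ the column $l_k$ of $N_1$ is restored, and on $B$ the column $l_k$ becomes $\mu_k\cdots\mu_\ell=N_1(p,l_k)/N_1(p,c_1)$ times column $c_1$. On $p\cup B$ the column $r_k$ of $N_2$ is restored, and on $T$ the column $r_k$ becomes $\nu_1\cdots\nu_k=N_2(p,r_k)/N_2(p,c_2)$ times column $c_2$. The result is $M$.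
\end{proof}

\begin{remark}\label{rem:three}
The lemma fails for three shared entries. In the matrix with rows $(1,1,0)$, $(1,1,1)$, $(0,1,1)$, the first two rows form a TN matrix, so do the last two, and the shared middle row is positive, but the determinant is $-1$. The same matrix is the entrywise product of the TN matrix with rows $(1,1,0)$, $(1,1,1)$, $(1,1,1)$ and its transpose. So entrywise products of TN matrices need not be TN, and the product used in Example~\ref{ex:alt} will need a reason to be TN in general.
\end{remark}

\section{Staircases}\label{sec:stair}

\subsection{Components of patterns that avoid $X_1$ and $X_2$}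

The definition of a staircase is phrased in terms of rows, but it is symmetric.

\begin{lemma}\label{lem:transpose}
The transpose of a staircase is a staircase. In particular the support of each column of a staircase is a nonempty interval of rows.
\end{lemma}

\begin{proof}
Column $j$ is specified in the rows $\{i:f(i)\le j\}\cap\{i:g(i)\ge j\}$, the intersection of an initial segment of $[m]$ that grows with $j$ and a final segment that shrinks with $j$. So the column supports are intervals, and the ends of the nonempty ones are nondecreasing in $j$. For $j<n$ let $i$ be minimal with $g(i)\ge j+1$. Then $f(i)\le j$, because $i=1$ or $f(i)\le g(i-1)\le j$, so row $i$ contains both $j$ and $j+1$. Hence consecutive columns overlap, and all columns are nonempty (if $n=1$, the column contains row $1$). Finally column $1$ contains row $1$ and column $n$ contains row $m$.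
\end{proof}

A \emph{component} of a pattern $P$ is a connected component $K$ of its graph that contains at least one edge; $I_K$ and $J_K$ are its sets of rows and columns. Different components have disjoint row sets and disjoint column sets, and $P\subseteq\bigcup_KI_K\times J_K$; thus a position in a row of one component and a column of another is unspecified. An \emph{interval of $J_K$} is a set of consecutive elements of $J_K$, and likewise for $I_K$.

\begin{lemma}\label{lem:components}
If $P$ avoids $X_1$ and $X_2$, then for each component $K$ the submatrix of $P$ on $I_K\times J_K$ is a staircase.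
\end{lemma}

\begin{proof}
Write $i\sim k$ if $S_i\cap S_k\neq\emptyset$. Two rows lie in one component exactly when they are joined by a $\sim$-path.

\emph{Step 1: two overlapping rows.} Let $i<k$ and $c\in S_i\cap S_k$. If $j\in S_i\setminus S_k$, then $j<c$, since otherwise rows $i,k$ and columns $c,j$ form $X_1$. If $l\in S_k\setminus S_i$, then $l>c$, since otherwise rows $i,k$ and columns $l,c$ form $X_2$. The element $\min S_k$ does not exceed $c$, so it lies in $S_i$; likewise $\max S_i\in S_k$. Therefore
\begin{equation}\label{eq:tworows}
\min S_i\le\min S_k\in S_i,\qquad \max S_k\ge\max S_i\in S_k,\qquad S_i\cap S_k=\{l\in S_k:l\le\max S_i\},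
\end{equation}
where the last equality holds because every element of $S_k\setminus S_i$ exceeds the common element $\max S_i$.

\emph{Step 2: monotone chains.} If $i,i'<k$ and $i\sim k\sim i'$, then $S_i$ and $S_{i'}$ both contain $\min S_k$, so $i\sim i'$. If $k,k'>i$ and $k\sim i\sim k'$, then $S_k$ and $S_{k'}$ both contain $\max S_i$, so $k\sim k'$. Hence a shortest $\sim$-path has no interior local maximum or minimum, and any rows $i<k$ of $I_K$ are joined by an increasing chain $i=i_0<i_1<\dots<i_s=k$ in $I_K$ with $i_t\sim i_{t+1}$. By~\eqref{eq:tworows}, $f(i)=\min S_i$ and $g(i)=\max S_i$ are nondecreasing on $I_K$. A chain between consecutive rows of $I_K$ has no interior rows, so consecutive rows of $I_K$ overlap.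

\emph{Step 3: supports are intervals.} Let $i<k<l$ in $I_K$ and $c\in S_i\cap S_l$; we show that $c\in S_k$. Along an increasing chain from $i$ to $k$ we have $i_t\sim l$ for all $t$: this holds for $t=0$, and if $i_t\sim l$, then $i_{t+1}$ and $l$ both lie below $i_t$ and overlap it, so $i_{t+1}\sim l$ by Step 2. Thus $k\sim l$. Since $c\in S_l$ and $c\le g(i)\le g(k)$, the last part of~\eqref{eq:tworows} for the rows $k<l$ gives $c\in S_k$. So the support of each column of $K$ is an interval of $I_K$. The transpose $P^T$ also avoids $X_1$ and $X_2$, so the support $S_i$ of each row of $K$ is an interval of $J_K$, namely the one from $f(i)$ to $g(i)$.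

\emph{Step 4: the remaining conditions.} If $i^+$ is the successor of $i$ in $I_K$, then $i\sim i^+$, and $f(i^+)\in S_i$ by~\eqref{eq:tworows}, so $f(i^+)\le g(i)$. The column $\min J_K$ lies in the support of some row of $I_K$, where $f$ takes the value $\min J_K$; by monotonicity $f$ takes this value at the first row. In the same way $g=\max J_K$ at the last row.
\end{proof}

\subsection{Splitting a staircase}

To apply the gluing lemma inductively we must cut a staircase into two smaller ones that overlap in at most two entries of a line. A \emph{splitting} of a staircase $P$ is a row $p$ and an interval $C$ of one or two columns with $\{p\}\times C\subseteq P$ such that, in the notation of Section~\ref{sec:glue}, $P\cap(T\times R)=P\cap(B\times L)=\emptyset$ and the submatrices $P_1$ on $(T\cup p)\times(L\cup C)$ and $P_2$ on $(p\cup B)\times(C\cup R)$ are staircases with fewer lines than $P$. Then $P=P_1\cup P_2$, and $P_1,P_2$ are contiguous submatrices of $P$. For example, the staircase with rows $(*\,*\,*\,?)$, $(*\,*\,*\,*)$, $(?\,*\,*\,*)$ has the splitting $p=2$, $C=\{2,3\}$. We look for a splitting next to a step of the northeast boundary; it fails only if the staircase is thick there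 in both directions, and then a $4\times4$ pattern appears.

\begin{lemma}\label{lem:block}
Let $P$ be a staircase, $i+3\le m$, and suppose $g(i)=j-1$, $g(i+1)\ge j$, $f(i+2)\le j-3$ and $f(i+3)\le j-2$. Then rows $i,\dots,i+3$ and columns $j-3,\dots,j$ form $X_4$ or $X_6$.
\end{lemma}

\begin{proof}
By monotonicity $f\le j-3$ on rows $i,i+1,i+2$ and $g\ge j$ on rows $i+1,i+2,i+3$. So among the four columns, row $i$ misses exactly column $j$, rows $i+1,i+2$ miss none, and row $i+3$ misses at most column $j-3$.
\end{proof}

\begin{lemma}\label{lem:split}
Let $P$ be a staircase that is not full and has no contiguous submatrix $X_4$, $X_5$ or $X_6$. Then $P$ or $P^T$ has a splitting.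
\end{lemma}

\begin{proof}
We first prove a criterion.

\medskip
\noindent(S)\quad\emph{If $1<p<m$ and rows $p-1$, $p+1$ share at most two columns, then $P$ has a splitting at row $p$.}
\medskip

The shared columns are those $c$ with $f(p+1)\le c\le g(p-1)$. Let $C$ be the set of shared columns if it is nonempty and $C=\{g(p-1)\}$ otherwise. In both cases $\max C=g(p-1)\le g(p)$ and $f(p)\le\min C\le f(p+1)$; in the second case this uses $f(p)\le g(p-1)<f(p+1)$. So $\{p\}\times C\subseteq P$. For $r<p$ we have $g(r)\le\max C$, and for $r>p$ we have $f(r)\ge\min C$, so $T\times R$ and $B\times L$ contain no specified position. The rows of $P_1$ are the intervals $[f(r),g(r)]$ for $r<p$ and $[f(p),\max C]$; the rows of $P_2$ are $[\min C,g(p)]$ and $[f(r),g(r)]$ for $r>p$. The ends are nondecreasing, the overlap conditions $f(r+1)\le g(r)$ are those of $P$, and the first row starts at the first column and the last row ends at the last column in each part. So both parts are staircases, and they have fewer rows than $P$. This proves (S).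

Since $P$ is not full, $g(1)<n$ or $f(m)>1$; that is, the northeast or the southwest corner is unspecified. The hypotheses and the conclusion are invariant under transposition, so we may assume $g(1)<n=g(m)$; in particular $m,n\ge2$. Choose $i$ with $g(i)<g(i+1)$ and put $j=g(i)+1$, so that $2\le j\le g(i+1)\le n$.

\emph{Case $i+1=m$.} Then $g(m-1)<n$, so column $n$ is specified only in row $m$, and $(m,n-1)\in P$ because $f(m)\le g(m-1)\le n-1$. Take $p=m$ and $C=\{n-1\}$. Then $T\times R$ contains no specified position and $B=\emptyset$; $P_1$ is $P$ without column $n$, a staircase whose last row ends at $n-1\ge g(m-1)$, and $P_2$ is the full $1\times2$ pattern, which has $3<m+n$ lines.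

\emph{Case $i+1<m$, $j=2$.} Then $g(i)=1$, so $g(1)=1$ and $f(2)\le g(1)$ gives $f(2)=1$. Take $p=2$ and $C=\{1\}$. Then $T\times R$ contains no specified position and $L=\emptyset$; $P_1$ is the full $2\times1$ pattern, and $P_2$ is $P$ without row $1$, a staircase since $f(2)=1$.

\emph{Case $i+1<m$, $j\ge3$.} If rows $i,i+2$ share at most two columns, apply (S) with $p=i+1$. If columns $j-2,j$ share at most two rows, apply (S) to $P^T$ with $p=j-1$, noting $1<j-1<n$. Suppose that neither holds. Rows $i,i+2$ share at least three columns, so $f(i+2)\le g(i)-2=j-3$. Since $g(r)\ge j$ exactly for $r\ge i+1$, the rows shared by columns $j-2$ and $j$ are the $r\ge i+1$ with $f(r)\le j-2$. There are at least three of them, and the condition $f(r)\le j-2$ passes to smaller $r$, so $i+3\le m$ and $f(i+3)\le j-2$. Lemma~\ref{lem:block} gives a contiguous $X_4$ or $X_6$, a contradiction.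
\end{proof}

\begin{proposition}\label{prop:stairsec}
Let $P$ be a staircase with no contiguous submatrix $X_4$, $X_5$ or $X_6$. There is a continuous map that assigns to each partial TP matrix on $P$ an entrywise positive TN completion.
\end{proposition}

\begin{proof}
We use induction on $m+n$. If $P$ is full, take the identity map. Otherwise, since the statement is invariant under transposition, Lemma~\ref{lem:split} lets us assume that $P$ has a splitting; fix one, independently of the data. The parts $P_1,P_2$ are contiguous submatrices of $P$, so they satisfy the hypothesis, and partial TP data restrict to partial TP data on them. Let $N_1,N_2$ be the positive TN completions given by induction. Both agree with the data on $\{p\}\times C$, so Lemma~\ref{lem:glue} glues them to a positive TN matrix, which agrees with the data on $P_1\cup P_2=P$. The formulas~\eqref{eq:glue} are continuous on positive matrices.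
\end{proof}

\section{Interleaved components: proof of Theorem~\ref{thm:six}}\label{sec:interleave}

Throughout this section $P$ avoids $X_1,\dots,X_6$, and $d$ is a point of the set $U$ of partial TP matrices on $P$; its entries $d_{ij}$ are positive. By Lemma~\ref{lem:components} each component $K$ is a staircase on $I_K\times J_K$, given by functions $f,g:I_K\to J_K$. For $i\in I_K$ let $i^+$ be its successor in $I_K$, and for $c\in J_K$ let $c^-$ be its predecessor in $J_K$.

Proposition~\ref{prop:stairsec} completes each component separately, but the lines of different components interleave, and the completions must be merged into one TN matrix. As in Example~\ref{ex:alt} we stretch completed pieces to size $m\times n$ by repeating lines, multiply them entrywise, and rescale. By Remark~\ref{rem:three} the product needs a reason to be TN. The reason will be that the pieces are arranged corner to corner from northwest to southeast, so that each multiplication is a gluing along one entry. Whole components cannot be arranged in this way (Example~\ref{ex:five}), so we cut them into smaller pieces.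

\subsection{Cells and clusters}

Up to scaling of lines, the data on a staircase are determined by the cross-ratios of its fully specified $2\times2$ blocks on consecutive lines. We label such a block by its northeast position. A \emph{cell} of $K$ is a pair $(i,c)\in I_K\times J_K$, with $i$ not the last row of $I_K$ and $c$ not the first column of $J_K$, such that the four positions $\{i,i^+\}\times\{c^-,c\}$ are specified. These four conditions read $f(i),f(i^+)\le c^-$ and $c\le g(i),g(i^+)$, so by monotonicity
\begin{equation}\label{eq:cell}
(i,c)\ \text{is a cell of }K\iff f(i^+)<c\le g(i).
\end{equation}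
Let $E$ be the set of all cells of all components. The \emph{clusters} are the classes of the equivalence relation on $E$ generated by ``same row or same column''. Cells of different components share no coordinate, so each cluster belongs to one component. For cells write $(i,c)\prec(i',c')$ if $i<i'$ and $c<c'$, and for clusters write $b\prec b'$ if $z\prec z'$ for all $z\in b$, $z'\in b'$.

\begin{example}\label{ex:five}
The pattern
\[
\begin{pmatrix}*&?&*&?&?\\ ?&*&?&*&?\\ *&?&*&?&*\\ ?&*&?&*&?\\ ?&?&*&?&*\end{pmatrix}
\]
has one component on the odd lines, with cells $(1,3)$ and $(3,5)$, and one on the even lines, with the cell $(2,4)$. Each cell is a cluster, and $(1,3)\prec(2,4)\prec(3,5)$: the clusters are ordered, the components are not. This happens although $X_3$ is avoided: the full $2\times2$ submatrices are $\{1,3\}^2$, $\{2,4\}^2$, $\{3,5\}^2$, and none has a specified entry strictly above it and to its right. By contrast, the cells of the staircase with rows $(*\,*\,*\,?)$, $(*\,*\,*\,*)$, $(?\,*\,*\,*)$ are $(1,2)$, $(1,3)$, $(2,3)$, $(2,4)$, and they form one cluster.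
\end{example}

The next lemma is the only place where $X_3$ is used. In $P_{\mathrm{nest}}$ it fails for the cells $(1,4)$ and $(2,3)$.

\begin{lemma}\label{lem:order}
The relation $\prec$ is a total order on the set of clusters.
\end{lemma}

\begin{proof}
Let $b\neq b'$ be clusters, $(i,c)\in b$ and $(i',c')\in b'$. Then $i\ne i'$ and $c\ne c'$. We show that the two cells are comparable. If not, we may assume, exchanging their names if necessary, that $i'<i$ and $c'>c$.

Suppose that the cells belong to different components. In rows $i'<i<i^+$ and columns $c^-<c<c'$ the positions $(i',c')$ and $\{i,i^+\}\times\{c^-,c\}$ are specified, and the other four lie in a row of one component and a column of the other, so they are unspecified. This is $X_3$, a contradiction.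

Suppose that they belong to the same component. Then $f(i'^{+})\le f(i^+)<c<c'\le g(i')$, so $(i',c)$ is a cell by~\eqref{eq:cell}. It shares its column with $(i,c)$ and its row with $(i',c')$, so $b=b'$, a contradiction.

Next, fix $z\in b$. If $z',z''\in b'$ share a coordinate, they lie on the same side of $z$, since both are comparable with $z$ and the side can be read off from the shared coordinate. As $b'$ is connected by such steps, all of $b'$ lies on one side of $z$. In the same way all of $b$ lies on one side of each $z'\in b'$. Hence if $z_0\prec z_0'$ for one pair, then $z_0\prec z'$ for all $z'\in b'$, and then $z\prec z'$ for all $z\in b$; that is, $b\prec b'$. So any two clusters are comparable, and $\prec$ is transitive and irreflexive because it is so on cells.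
\end{proof}

For a cluster $b$ of $K$ let $\rho_b\subseteq I_K$ and $\kappa_b\subseteq J_K$ be the sets of rows and columns of its cells, and put
\[
I_b=\rho_b\cup\{(\max\rho_b)^+\},\qquad J_b=\kappa_b\cup\{(\min\kappa_b)^-\},\qquad m_b=|I_b|,\quad n_b=|J_b|.
\]

\begin{lemma}\label{lem:clusterstair}
The sets $I_b$ and $J_b$ are intervals of $I_K$ and $J_K$; for $(i,c)\in b$ the four positions $\{i,i^+\}\times\{c^-,c\}$ lie in $P\cap(I_b\times J_b)$; and the submatrix of $P$ on $I_b\times J_b$ is a staircase.
\end{lemma}

\begin{proof}
If $(i,c),(i'',c)\in b$ and $i\le i'\le i''$ in $I_K$, then $f(i'^+)\le f(i''^+)<c\le g(i)\le g(i')$, so $(i',c)$ is a cell, and it lies in $b$. If $(i,c),(i,c'')\in b$ and $c\le c'\le c''$ in $J_K$, then $f(i^+)<c\le c'\le c''\le g(i)$, so $(i,c')\in b$. Given $r<r'$ in $\rho_b$, take a chain $z_0,\dots,z_s$ in $b$ from a cell in row $r$ to a cell in row $r'$ in which successive cells share a coordinate. An element of $I_K$ strictly between $r$ and $r'$ is the row of some $z_u$, or it lies strictly between the rows of some $z_{u-1}$ and $z_u$; in the latter case these two cells share their column, and the first statement puts the element in $\rho_b$. So $\rho_b$ is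 an interval of $I_K$. The same argument with rows and columns exchanged, using the second statement, shows that $\kappa_b$ is an interval of $J_K$. Hence $I_b$ and $J_b$ are intervals, $i^+\in I_b$ for $i\in\rho_b$, and $c^-\in J_b$ for $c\in\kappa_b$. This gives the first two assertions.

The supports $S_i\cap J_b$, $i\in I_b$, are intervals of $J_b$. Any two consecutive rows of $I_b$ are $i,i^+$ with $(i,c)\in b$ for some $c$, and both contain $c^-,c\in J_b$; so the supports are nonempty and consecutive rows overlap. The ends $\max(f(i),\min J_b)$ and $\min(g(i),\max J_b)$ are nondecreasing in $i$. Choose $(i,\min\kappa_b)\in b$; row $i$ contains $(\min\kappa_b)^-=\min J_b$, so the left end equals $\min J_b$ at row $i$ and therefore at the first row of $I_b$. Choose $(i,\max\kappa_b)\in b$; row $i$ contains $\max J_b$, so the right end equals $\max J_b$ at row $i$ and therefore at the last row of $I_b$.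
\end{proof}

\subsection{The product matrix}

The staircase on $I_b\times J_b$ is a submatrix of $P$, so it avoids $X_4,X_5,X_6$, and $d$ restricts to partial TP data on it. Let $A_b=A_b(d)$ be the positive TN completion given by Proposition~\ref{prop:stairsec}, indexed by $[m_b]\times[n_b]$; it is continuous in $d$. For $i\in[m]$ and $j\in[n]$ put
\[
\varphi_b(i)=1+\#\{r\in\rho_b:r<i\},\qquad\psi_b(j)=1+\#\{c\in\kappa_b:c\le j\},\qquad
F_{ij}=\prod_bA_b\bigl(\varphi_b(i),\psi_b(j)\bigr)>0 .
\]
The maps $\varphi_b:[m]\to[m_b]$ and $\psi_b:[n]\to[n_b]$ are nondecreasing. For $i\in I_b$ the value $\varphi_b(i)$ is the position of $i$ in $I_b$, because all elements of $I_b$ below $i$ lie in $\rho_b$; for $j\in J_b$ the value $\psi_b(j)$ is the position of $j$ in $J_b$, because $\min J_b$ is the only element of $J_b$ outside $\kappa_b$. The map $\varphi_b$ jumps just after each row of $\rho_b$ and $\psi_b$ jumps just before each column of $\kappa_b$: the mass of the cell $(i,c)$ is placed on the northeast square of its rectangle, as in Example~\ref{ex:alt}.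

\begin{lemma}\label{lem:FTN}
The matrix $F$ is TN.
\end{lemma}

\begin{proof}
Number the clusters $b_1\prec b_2\prec\cdots$ and let $F^{(s)}$ be the product over the first $s$ of them; $F^{(0)}$ is the all-ones matrix, which is TN. Assume that $F'=F^{(s-1)}$ is TN, and write $A,\varphi,\psi$ for $A_{b_s},\varphi_{b_s},\psi_{b_s}$. Put $p=\min\rho_{b_s}$ and $q=\min\kappa_{b_s}-1$; then $q\ge1$, since $\min\kappa_{b_s}$ has a predecessor in its component. For $t<s$ all elements of $\rho_{b_t}$ are less than $p$ and all elements of $\kappa_{b_t}$ are at most $q$, so $\varphi_{b_t}$ is constant on $i\ge p$ and $\psi_{b_t}$ is constant on $j\ge q$. Thus the rows $i\ge p$ of $F'$ are all equal and the columns $j\ge q$ of $F'$ are all equal. On the other hand $\varphi(i)=1$ for $i\le p$ and $\psi(j)=1$ for $j\le q$. Therefore $F^{(s)}_{ij}=F'_{ij}A(\varphi(i),\psi(j))$ equals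
\[
\begin{array}{ll}
F'_{ij}\,A(1,1)&\text{for } i\le p,\ j\le q,\\[2pt]
F'_{pq}\,A(\varphi(i),\psi(j))&\text{for } i\ge p,\ j\ge q,\\[2pt]
F'_{iq}\,A(1,\psi(j))&\text{for } i<p,\ j>q,\\[2pt]
F'_{pj}\,A(\varphi(i),1)&\text{for } i>p,\ j<q.
\end{array}
\]
Let $N_1$ and $N_2$ be the blocks in the first two lines. They are positive, they share the entry $F'_{pq}A(1,1)$ at $(p,q)$, and they are TN by the induction hypothesis and Lemma~\ref{lem:ops}(a),(b). For $i<p$, $j>q$ and for $i>p$, $j<q$, respectively,
\[
\frac{N_1(i,q)N_2(p,j)}{N_1(p,q)}=\frac{F'_{iq}A(1,1)\cdot F'_{pq}A(1,\psi(j))}{F'_{pq}A(1,1)},\qquad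
\frac{N_2(i,q)N_1(p,j)}{N_1(p,q)}=\frac{F'_{pq}A(\varphi(i),1)\cdot F'_{pj}A(1,1)}{F'_{pq}A(1,1)},
\]
and these are the entries in the third and the fourth line. So $F^{(s)}$ is the matrix $M$ of Lemma~\ref{lem:glue} for the row $p$ and $C=\{q\}$, and it is TN.
\end{proof}

\begin{lemma}\label{lem:rescale}
There are $x_i,y_j>0$, continuous in $d$, with $x_iy_jF_{ij}=d_{ij}$ for all $(i,j)\in P$.
\end{lemma}

\begin{proof}
We first show that $F$ has the right cross-ratio at every cell: for $(i,c)\in E$,
\begin{equation}\label{eq:cross}
\frac{F_{ic^-}F_{i^+c}}{F_{ic}F_{i^+c^-}}=\frac{d_{ic^-}d_{i^+c}}{d_{ic}d_{i^+c^-}} .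
\end{equation}
The left side is the product of the cross-ratios of the factors of $F$. Let $b$ be the cluster of $(i,c)$. By Lemma~\ref{lem:clusterstair} the factor of $b$ agrees with $d$ at the four positions, so it contributes the right side. If $b'\succ b$, all elements of $\kappa_{b'}$ exceed $c$, so $\psi_{b'}(c^-)=\psi_{b'}(c)=1$; columns $c^-$ and $c$ of the factor of $b'$ are equal, and it contributes $1$. If $b'\prec b$, all elements of $\rho_{b'}$ are less than $i$, so $\varphi_{b'}(i)=\varphi_{b'}(i^+)=m_{b'}$; rows $i$ and $i^+$ of the factor of $b'$ are equal, and it contributes $1$.

Now fix a component $K$ and put $w_{ij}=d_{ij}/F_{ij}$ on its specified positions. The common columns of rows $i,i^+$ form a nonempty interval of $J_K$. If $c^-$ and $c$ are both common, then $(i,c)$ is a cell and~\eqref{eq:cross} gives $w_{i^+c}/w_{ic}=w_{i^+c^-}/w_{ic^-}$. So $\theta_i=w_{i^+c}/w_{ic}$ does not depend on the common column $c$. Put $x=1$ at the first row of $I_K$ and $x_{i^+}=\theta_ix_i$. If column $c$ is specified in rows $i$ and $i^+$, then $w_{i^+c}/x_{i^+}=w_{ic}/x_i$; since the support of column $c$ is an interval of $I_K$ (Lemma~\ref{lem:transpose}), the number $y_c=w_{ic}/x_i$ does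 not depend on the row $i$ in that support. Different components use different lines, so these definitions do not conflict. Put $x_i=1$ and $y_j=1$ on lines that belong to no component. All $x_i,y_j$ are products and quotients of entries of $d$ and $F$, hence positive and continuous in $d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:six}]
The first assertion is part of Lemma~\ref{lem:six}. If $P$ avoids all six patterns, then $\sigma(d)=(x_iy_jF_{ij})$ is TN by Lemmas~\ref{lem:FTN} and~\ref{lem:ops}(a), it is a completion of $d$ by Lemma~\ref{lem:rescale}, and it is continuous in $d\in U$. By Lemma~\ref{lem:fixed}, $P$ is TP-completable.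
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The list of six is not closed under transposition, because we chose to label cells by their northeast positions; transposing Theorem~\ref{thm:six} gives the same statement with $X_3^T$ in place of $X_3$. The pattern $X_3^T$ avoids all six patterns: it is a $3\times3$ pattern different from $X_3$, and its components are full blocks, so no $2\times2$ submatrix has exactly three specified positions. It is not TN-completable, being the transpose of $X_3$. So avoiding the six does not imply TN-completability.
\end{remark}

\section{TN completion of staircases: proof of Theorem~\ref{thm:stair}}\label{sec:TNstair}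

To complete partial TN data we repeat the induction of Proposition~\ref{prop:stairsec}, but the shared entries may now vanish, and~\eqref{eq:glue} cannot be used. Continuity is no longer needed. A zero among the shared entries forces further zeros, and then the new blocks can usually be filled with zeros. One configuration must be excluded: $N_1=\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$ and $N_2=\left(\begin{smallmatrix}0&0\\1&0\end{smallmatrix}\right)$ are TN and share the row $(0,0)$, but stacking them produces the minor $-1$ on the outer rows.

\begin{lemma}\label{lem:zeroglue}
In the setting of Section~\ref{sec:glue}, let $N_1$ and $N_2$ be TN and agree on $\{p\}\times C$. If $|C|=2$, assume that row $p$ of $N_1$ and row $p$ of $N_2$ are not both zero. Then $N_1$ and $N_2$ have a common TN extension.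
\end{lemma}

\begin{proof}
Write
\[
N_1=\begin{pmatrix}A&V\\u&h\end{pmatrix},\qquad N_2=\begin{pmatrix}h&w\\Z&D\end{pmatrix},\qquad
M_0=\begin{pmatrix}A&V&0\\u&h&w\\0&Z&D\end{pmatrix},
\]
where $h$ has entries $h_s$ and $V,Z$ have columns $v_s,z_s$, corresponding to the columns $c_s$ of $C$. We use two observations.

\medskip
\noindent(A)\quad\emph{If $\binom{A}{u}$ and $\binom{w}{D}$ are TN and $u,w$ are single rows, then $\left(\begin{smallmatrix}A&0\\u&w\\0&D\end{smallmatrix}\right)$ is TN.}
\medskip

A minor without the middle row is a minor of a block diagonal matrix with TN blocks. Consider a minor on rows $T'\cup p\cup B'$ and columns $L'\cup R'$. If $|L'|=|T'|$, it is block triangular and equals $A[T';L']\cdot\binom wD[p\cup B';R']$. If $|L'|=|T'|+1$, it equals $\binom Au[T'\cup p;L']\cdot D[B';R']$. If $|L'|<|T'|$ the rows $T'$ are dependent, and if $|L'|>|T'|+1$ the columns $L'$ are dependent, so the minor is $0$.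

\medskip
\noindent(B)\quad\emph{Let $h_s=0$. If $u\ne0$ then $v_s=0$, and if $w\neq0$ then $z_s=0$.}
\medskip

The minor of $N_1$ on rows $i,p$ and columns $j\in L$, $c_s$ is $-v_s(i)u(j)\ge0$, and the minor of $N_2$ on rows $p,k$ and columns $c_s$, $j\in R$ is $-w(j)z_s(k)\ge0$; all entries are nonnegative, so these products vanish.

If all entries of $h$ are positive, apply Lemma~\ref{lem:glue}.

Suppose $h=0$; we show that $M_0$ is TN. If $u\ne0$ and $w\ne0$, then $V=0$ and $Z=0$ by (B), so $M_0$ is the matrix in (A) with zero columns inserted. If $u\neq0$ and $w=0$, then $V=0$ and $M_0$ is block diagonal with blocks $\binom Au$ and $(Z\ D)$. If $u=0$ and $w\ne0$, then $Z=0$ and $M_0$ is block diagonal with blocks $(A\ V)$ and $\binom wD$. If $u=0$ and $w=0$, then $|C|=1$ by hypothesis; $M_0$ is $\left(\begin{smallmatrix}A&V&0\\0&Z&D\end{smallmatrix}\right)$ with a zero row inserted, and this matrix is TN by the transpose of (A), since $V$ and $Z$ are single columns.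

It remains to treat $|C|=2$ with exactly one zero in $h$. Reversal exchanges the roles of $N_1,N_2$ and of $c_1,c_2$, so let $h_1>0=h_2$. The minor of $N_1$ on rows $i,p$ and columns $c_1,c_2$ is $-v_2(i)h_1\ge0$, so $v_2=0$. If $w=0$, apply Lemma~\ref{lem:glue} with $C$ replaced by $\{c_1\}$ to $N_2$ and to $N_1$ without its column $c_2$. Since $N_2(p,j)=0$ for $j\in c_2\cup R$, formula~\eqref{eq:glue} fills $T\times(c_2\cup R)$ with zeros, which agrees with $v_2=0$; so the result extends $N_1$ and $N_2$. If $w\ne0$, then $z_2=0$ by (B), so column $c_2$ is zero in both matrices. Delete it, glue along $\{c_1\}$ by Lemma~\ref{lem:glue}, and reinsert the zero column.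
\end{proof}

The excluded configuration is avoided by deleting lines whose specified entries are all zero. Deleting a line can destroy the overlap condition, so the induction runs in a larger class. A pattern is a \emph{weak staircase} if its nonempty row supports are intervals $[f(i),g(i)]$ and $f,g$ are nondecreasing on the nonempty rows. This class is closed under deleting lines: for rows nothing changes, and after deleting a column the new left end of a nonempty row is the first remaining column at or after $f(i)$ and the new right end is the last remaining column at or before $g(i)$, which are again nondecreasing in $i$.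

\begin{proposition}\label{prop:weak}
A weak staircase that avoids $X_4,X_5,X_6$ is TN-completable.
\end{proposition}

\begin{proof}
We use induction on the number of lines. Let partial TN data on $P$ be given. If the specified entries of some line are all zero, or if there are none, delete the line, complete by induction, and insert a zero line. So assume that every line has a nonzero specified entry. If some consecutive rows $r,r+1$ do not overlap, then $g(r)<f(r+1)$, and by monotonicity $P\subseteq([1,r]\times[1,g(r)])\cup([r+1,m]\times[g(r)+1,n])$; complete both blocks by induction and fill in zeros (Lemma~\ref{lem:ops}(c)). Otherwise $f(r+1)\le g(r)$ for all $r$; also $f(1)=1$ and $g(m)=n$, because columns $1$ and $n$ are nonempty. So $P$ is a staircase. If it is full, the data form a TN matrix. If not, Lemma~\ref{lem:split} applies, and after transposing the pattern and the data if necessary, which preserves all assumptions, $P$ has a splitting. Complete the data on $P_1$ and $P_2$ by induction to $N_1$ and $N_2$. Row $p$ has a nonzero specified entry, which lies in $P_1$ or $P_2$, so Lemma~\ref{lem:zeroglue} gives a common TN extension; it agrees with the data on $P_1\cup P_2=P$.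
\end{proof}

\begin{lemma}\label{lem:contig}
If a staircase contains $X_4$, $X_5$ or $X_6$, then it has a contiguous submatrix equal to one of these three patterns.
\end{lemma}

\begin{proof}
By transposition we may assume that $X_4$ or $X_6$ occurs on rows $r_1<\dots<r_4$ and columns $c_1<\dots<c_4$. Then $c_3\le g(r_1)<c_4\le g(r_2)$, $f(r_3)\le c_1$ and $f(r_4)\le c_2$. Choose $i$ with $r_1\le i<r_2$ and $g(i)<c_4\le g(i+1)$, and put $j=g(i)+1$. Since $g(i)\ge g(r_1)\ge c_3$, we have $c_3<j\le c_4\le g(i+1)$. From $i+2\le r_3$ we get $f(i+2)\le c_1\le c_3-2\le j-3$, and from $i+3\le r_4$ we get $f(i+3)\le c_2\le c_3-1\le j-2$. Lemma~\ref{lem:block} applies.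
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stair}]
Let $P$ be a staircase. Conditions (iii) and (iv) are equivalent by Lemma~\ref{lem:contig}. If they hold, $P$ is TN-completable by Proposition~\ref{prop:weak} and TP-completable by Proposition~\ref{prop:stairsec} and Lemma~\ref{lem:fixed}. If they fail, $P$ has a contiguous submatrix $X_4$, $X_5$ or $X_6$, which is neither TN- nor TP-completable by Lemma~\ref{lem:six}; by Lemma~\ref{lem:hered}, neither is $P$.

Now let the graph of $P$ be connected. If $P$ is TN-completable, it avoids $X_1,X_2,X_4,X_5,X_6$ by Lemmas~\ref{lem:hered}(a) and~\ref{lem:six}. Conversely, if it avoids them, its single component uses all lines, so $P$ is a staircase by Lemma~\ref{lem:components}, and it is TN-completable by the first part.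
\end{proof}

\section{Sharpness: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

\subsection*{The six patterns are TN obstructions}
They are not TN-completable by Lemma~\ref{lem:six}. Every proper submatrix is a submatrix of a pattern obtained by deleting one line, so by Lemma~\ref{lem:hered}(a) it suffices to delete one line. From $X_1$ and $X_2$ we obtain patterns with one row or one column, where the only minors are entries and any unspecified entry may be set to $0$. In $X_3$, deleting row $1$ or column $3$ leaves a full $2\times2$ block and an empty line, which we fill with zeros. Deleting row $2$ or $3$ leaves the rows $(?\,?\,*)$ and $(*\,*\,?)$, whose supports are complementary; complete them to two equal nonnegative rows, so that all $2\times2$ minors vanish. Deleting column $1$ or $2$ leaves two columns with complementary supports, which we complete to two equal columns. Deleting a line from $X_4$, $X_5$ or $X_6$ leaves a weak staircase with only three rows or three columns; it avoids $X_4,X_5,X_6$ and is TN-completable by Proposition~\ref{prop:weak}. By Theorem~\ref{thm:six}, every pattern that is not TP-completable, and in particular every TP obstruction, contains one of these six TN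 obstructions.

\subsection*{None can be dropped}
For each $k$ we give a pattern that is not TP-completable and avoids the five patterns other than $X_k$. Note that a copy of $X_1$ needs an unspecified position with a row above it and a column to its left, a copy of $X_2$ needs one with a row below it and a column to its right, and a copy of $X_3$ needs four unspecified positions.

For $k=4,5,6$ take $X_k$ itself, which is not TP-completable by Lemma~\ref{lem:six}. Its unspecified positions are among the corners $(1,4)$ and $(4,1)$, so it avoids $X_1,X_2,X_3$, and it differs from the other two $4\times4$ patterns.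

For $k=1$ take the pattern of the partial matrix
\[
\begin{pmatrix}1&1&1\\1&4&x\\1&y&2\end{pmatrix},\qquad x,y\ \text{unspecified}.
\]
Position $(2,3)$ has no column to its right and position $(3,2)$ has no row below it, so the pattern avoids $X_2$; it has only two unspecified positions and three rows, so it avoids $X_3,\dots,X_6$. The fully specified $2\times2$ minors are $3$ (rows $1,2$, columns $1,2$) and $1$ (rows $1,3$, columns $1,3$), so the data are partial TP. A TP completion needs $x-4>0$ (rows $1,2$, columns $2,3$), $y-4>0$ (rows $2,3$, columns $1,2$) and $8-xy>0$ (rows $2,3$, columns $2,3$), which is impossible.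

For $k=2$ take the reversal of this pattern. It is not TP-completable, it avoids $X_1$ because reversal exchanges $X_1$ and $X_2$, and it avoids $X_3,\dots,X_6$ for the same reasons as before.

For $k=3$ take $P_{\mathrm{nest}}$, which is not TP-completable by Example~\ref{ex:nested}. Three specified positions of a $2\times2$ submatrix lie in one component, and both components are full blocks, so the fourth position is specified as well; hence $P_{\mathrm{nest}}$ avoids $X_1$ and $X_2$. It has eight unspecified positions, so it differs from $X_4,X_5,X_6$.

\subsection*{The converse fails}
As shown in Section~\ref{sec:intro}, the pattern $X_1$ is TP-completable but not TN-completable. This completes the proof of Theorem~\ref{thm:sharp}. \qed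

\begin{thebibliography}{9}

\bibitem{CJ}
Daniel Carter and Charles Johnson, \emph{An Atomic Viewpoint of the TP Completion Problem}, arXiv:2203.04484 (2022).

\end{thebibliography}
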